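\title{A nonforking formula with no definable extension\\ in a dp-minimal theory}

\begin{abstract}
A formula that lies in an $M$-definable global type does not fork over the model $M$. A conjecture posed in a paper of Simon asserts the converse for dp-minimal theories. We show that the conjecture is false. We construct a complete countable dp-minimal theory, which is even VC-minimal, and a formula $\eta(x_1,x_2;y)$ such that over every small model $M$ some instance $\eta(x_1,x_2;b)$ does not fork over $M$ and lies in no $M$-definable global type. The pair $(x_1,x_2)$ is forced to choose a branch through a binary tree that has no definable branch of the required kind. Two variables are necessary: for formulas in one variable the conjecture holds.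
\end{abstract}

\section{Forking and definable types}\label{sec:intro}

\subsection*{The question}
Let $T$ be a complete first-order theory and let $\mathcal U$ be a monster model of $T$, that is, a $\kappa$-saturated and strongly $\kappa$-homogeneous model for a large cardinal $\kappa$. \emph{Small} means of cardinality less than $\kappa$. The letters $x,y,z$ denote finite tuples of variables, $|x|$ is the length of $x$, and $c\equiv_A c'$ means that $c$ and $c'$ have the same type over $A$; for small $A$ this holds if and only if an automorphism of $\mathcal U$ fixing $A$ pointwise sends $c$ to $c'$. A \emph{global type} is a complete type $p(x)$ over $\mathcal U$. Let $M\prec\mathcal U$ be a small model.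

A formula $\phi(x;b)$ with $b$ from $\mathcal U$ \emph{divides} over $M$ if there are $k<\omega$ and tuples $b_i\equiv_M b$ $(i<\omega)$ such that any $k$ of the formulas $\phi(x;b_i)$ are jointly inconsistent. It \emph{forks} over $M$ if it implies a finite disjunction of formulas each of which divides over $M$. A dividing formula defines a set that is small as seen from $M$, since it has infinitely many almost disjoint conjugates, and forking closes this notion of smallness under finite unions.

A global type $p(x)$ is \emph{$M$-invariant} if $\psi(x;c)\in p$ and $c'\equiv_M c$ imply $\psi(x;c')\in p$. It is \emph{$M$-definable} if for every formula $\psi(x;y)$ there is a formula $d_p\psi(y)$ with parameters from $M$ such that, for all $c$ from $\mathcal U$, we have $\psi(x;c)\in p$ if and only if $\mathcal U\models d_p\psi(c)$. An invariant type decides $\psi(x;c)$ by looking at the whole type of $c$ over $M$; a definable type decides it by looking at one formula. So an $M$-definable type is $M$-invariant. No formula of an $M$-invariant type $p$ divides over $M$, because all its conjugates over $M$ lie in $p$ and are therefore jointly consistent; and then no formula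 of $p$ forks over $M$, because a complete global type that contains a disjunction contains a disjunct. Hence a formula that lies in an $M$-definable global type does not fork over $M$. The question is whether the converse holds in theories that are tame enough.

The theory $T$ is \emph{dp-minimal} if there are no formulas $\phi(x;y)$, $\psi(x;z)$ with $|x|=1$ and sequences $(b_i)_{i<\omega}$, $(c_j)_{j<\omega}$ such that for all $i,j<\omega$ the set
\begin{equation}\label{eq:grid}
\{\phi(x;b_i)\}\cup\{\neg\phi(x;b_k):k\neq i\}\cup\{\psi(x;c_j)\}\cup\{\neg\psi(x;c_l):l\neq j\}
\end{equation}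
is consistent. Such data form an infinite grid in which a single element can choose a row and a column independently, so dp-minimality says that one element never carries two independent pieces of information. Dp-minimal theories are NIP: there are no formula $\phi(x;y)$ and tuples $a_i$ $(i<\omega)$, $b_I$ $(I\subseteq\omega)$ such that $\phi(a_i;b_I)$ holds exactly when $i\in I$. The following conjecture is posed in \cite{Simon}.

\begin{quote}
\textbf{Conjecture.} Let $T$ be a complete countable dp-minimal theory and let $M\prec\mathcal U$ be a small model. If the formula $\phi(x;b)$, with $x$ a finite tuple, does not fork over $M$, then it extends to an $M$-definable global type.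
\end{quote}

\begin{example}\label{ex:dlo}
Let $T$ be the theory of dense linear orders without endpoints and let $|x|=1$. By quantifier elimination $\phi(x;b)$ defines a finite union of points and open intervals, and if it does not fork over $M$, then one of these pieces does not divide over $M$. A point outside $M$ has infinitely many conjugates, so it divides. Consider an interval $(b_1,b_2)$ containing no point of $M$. If $b_1,b_2\in\mathcal U\setminus M$, then they realize the same cut of $M$, and an increasing sequence in this cut yields infinitely many pairwise disjoint conjugates of the interval, so it divides. Thus a piece that does not divide either contains a point $m\in M$, and then the type of $m$ over $\mathcal U$ is $M$-definable, or it is an interval with an endpoint in $M\cup\{\pm\infty\}$. In the last case it lies in a type such as ``just to the right of $m$'', which contains $x<c$ if and only if $m<c$, or ``at $+\infty$'', which contains $x<c$ for no $c$; these types are $M$-definable. The typical formula without a solution in $M$ is $b<x$ with $b$ above all of $M$.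
\end{example}

The dichotomy of Example~\ref{ex:dlo} persists in every dp-minimal theory: a nonforking formula in one variable either has a solution in $M$, or each of its nonforking global extensions is definable. This gives the first result.

\begin{theorem}\label{thm:one}
Let $T'$ be any dp-minimal theory, let $M$ be a small model of $T'$, and let $|x|=1$. If $\phi(x;b)$ does not fork over $M$, then $\phi(x;b)$ extends to an $M$-definable global type.
\end{theorem}

One would guess that the statement passes from one variable to tuples. It does not: dp-minimality restricts single elements only, and a pair can carry two independent pieces of information.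

\subsection*{The counterexample}
For $n\in\omega$ let $C_n=\{n\}\times\mathbb F_2^{\,n}$, and let $M_0=\bigsqcup_n C_n$. The \emph{level} of $x=(n,s)$ is $\ell(x)=n$. For $x=(n,s)$ and $x'=(n,s')$ of the same level, the \emph{difference} is $x-x'=s+s'\in\mathbb F_2^{\,n}$. For $k\le n$ and $s\in\mathbb F_2^{\,n}$, let $s|k\in\mathbb F_2^{\,k}$ be the restriction of $s$ to its first $k$ coordinates $s(0),\dots,s(k-1)$. We make $M_0$ a structure in the language $L=\{\le,S\}$:
\begin{itemize}
\item $x\le y$ if and only if $\ell(x)\le\ell(y)$; this is a total preorder;
\item $S(x_1,x_2,y_1,y_2,z)$ if and only if $\ell(x_1)=\ell(x_2)\ge\ell(z)$, $\ell(y_1)=\ell(y_2)\ge\ell(z)$, and $(x_1-x_2)|\ell(z)=(y_1-y_2)|\ell(z)$.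
\end{itemize}
Let $T=\operatorname{Th}(M_0)$ and let $\mathcal U\succ M_0$ be a monster model. Write $x\sim y$ for $x\le y\wedge y\le x$ and $x<y$ for $x\le y\wedge\neg\,y\le x$. The formula $\lambda_0(z)=\forall u\,(z\le u)$ defines $C_0$ in $M_0$, and $\lambda_1(z)=\neg\lambda_0(z)\wedge\forall u\,(u<z\to\lambda_0(u))$ defines $C_1$. Let
\[
\eta(x_1,x_2;y):\qquad x_1\sim x_2\ \wedge\ y\le x_1\ \wedge\ \exists z\,\bigl(\lambda_1(z)\wedge z\le x_1\wedge\neg S(x_1,x_2,x_1,x_1,z)\bigr).
\]
In $M_0$ the formula $\eta(x_1,x_2;y)$ says that $x_1$ and $x_2$ have the same level, that this level is at least $\max(1,\ell(y))$, and that the first coordinate of $x_1-x_2$ is $1$. Since $M_0$ has no highest level, saturation provides, for every small $M\prec\mathcal U$, elements $b\in\mathcal U$ with $m<b$ for all $m\in M$; we write $b>M$.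

\begin{theorem}\label{thm:main}
The theory $T$ is dp-minimal. For every small $M\prec\mathcal U$, in particular for $M=M_0$, and every $b\in\mathcal U$ with $b>M$, the formula $\eta(x_1,x_2;b)$ does not fork over $M$ and lies in no $M$-definable global type. The same holds when $\eta(x_1,x_2;b)$ is read as a formula in the variables $x_1,\dots,x_r$ for any $r\ge2$.
\end{theorem}

So the conjecture is false; it fails in two or more variables and holds in one. Theorem~\ref{thm:vc} shows moreover that $T$ is VC-minimal.

Section~\ref{sec:one} proves Theorem~\ref{thm:one}. Section~\ref{sec:structure} explains the design of $M_0$ and shows the obstruction to definability on levels $0$, $1$, $2$. Sections~\ref{sec:valued} and~\ref{sec:unary} describe the definable subsets of $M_0$ in one variable and deduce dp-minimality. Section~\ref{sec:branches} treats the formula $\eta$.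

\section{One variable}\label{sec:one}

We use three results from the literature; the first is needed only in Section~\ref{sec:branches}. A global type is \emph{invariant} if it is invariant over some small set, \emph{definable} if each $d_p\psi$ exists with parameters from $\mathcal U$, and \emph{finitely satisfiable} in $N$ if each of its formulas has a solution in $N$.

\begin{theorem}[Chernikov--Kaplan \cite{CK}]\label{thm:CK}
In an NTP$_2$ theory, in particular in an NIP theory, a formula forks over a model if and only if it divides over it.
\end{theorem}

\begin{theorem}[Hrushovski--Pillay \cite{HP}]\label{thm:HP}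
In an NIP theory, a global type none of whose formulas forks over the small model $M$ is $M$-invariant.
\end{theorem}

\begin{theorem}[Simon \cite{Simon}]\label{thm:Simon}
A global invariant dp-minimal type is finitely satisfiable in some small model or definable.
\end{theorem}

A type $p(x)$ is dp-minimal when no grid has all its sets \eqref{eq:grid} consistent with $p$. In a dp-minimal theory there is no grid at all with $|x|=1$, so Theorem~\ref{thm:Simon} applies to every global invariant type in one variable. This is the only place where the next proof uses $|x|=1$.

\begin{proof}[Proof of Theorem~\ref{thm:one}]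
Work in a monster model $\mathcal U'$ of $T'$. If $\phi(m;b)$ holds for some $m\in M$, then $\operatorname{tp}(m/\mathcal U')$ contains $\phi(x;b)$ and is $M$-definable, with $d_p\psi(y)=\psi(m;y)$. So assume that $\phi(x;b)$ has no solution in $M$.

The set consisting of $\phi(x;b)$ and the negations of all formulas that fork over $M$ is consistent; otherwise $\phi(x;b)$ would imply a finite disjunction of forking formulas, hence of dividing formulas. Let $p$ be a global type extending this set. No formula of $p$ forks over $M$, so $p$ is $M$-invariant by Theorem~\ref{thm:HP}, and Theorem~\ref{thm:Simon} leaves two cases.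

Suppose that $p$ is finitely satisfiable in a small model $N$. The model $N$ need not be $M$, so we move it over $M$ away from the solutions of $\phi(x;b)$. Enumerate $N$ as $(n_i)_{i\in I}$ and consider
\[
\operatorname{tp}\bigl((n_i)_{i\in I}/M\bigr)\cup\{\neg\phi(x_i;b):i\in I\}.
\]
This set is consistent: each formula of the type has a solution in $M$ because $M\prec\mathcal U'$, and every element of $M$ satisfies $\neg\phi(x;b)$. A realization has the form $\alpha(N)$ for an automorphism $\alpha$ of $\mathcal U'$ fixing $M$ pointwise. By invariance $\alpha(p)=p$, so $p$ is finitely satisfiable in $\alpha(N)$, and $\phi(x;b)$ has a solution in $\alpha(N)$. This contradicts the choice of $\alpha(N)$.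

Hence $p$ is definable. Fix $\psi(x;y)$ and write the set $X=\{c:\psi(x;c)\in p\}$ as $\delta(\mathcal U';e)$. By invariance of $p$, every $e'\equiv_M e$ satisfies $\delta(\mathcal U';e')=X$. By compactness there is a formula $\theta(w)\in\operatorname{tp}(e/M)$ such that any two solutions $e',e''$ of $\theta$ satisfy $\delta(\mathcal U';e')=\delta(\mathcal U';e'')$. Then $\exists w\,(\theta(w)\wedge\delta(y;w))$ defines $X$ over $M$, and $p$ is $M$-definable.
\end{proof}

\section{Levels, differences and automorphisms}\label{sec:structure}

From now on $T$, $M_0$, $\mathcal U$ and $\eta$ are as in Theorem~\ref{thm:main}.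

\subsection*{The design}
A counterexample needs a formula that does not fork and that forces its solutions to make a choice which $M$ cannot define. The formula $b<x$ of Example~\ref{ex:dlo} does not divide because its instances form a chain; the clause $y\le x_1$ of $\eta$ plays this role. For the choice, fix $z\in C_n$. The relation $S(\,\cdot\,,\cdot\,,\cdot\,,\cdot\,,z)$ is an equivalence relation on pairs of equal level at least $n$, and its classes correspond to the vectors $(x_1-x_2)|n\in\mathbb F_2^{\,n}$. As $n$ varies, the classes form the binary tree of finite $0$-$1$ sequences. Each level of this tree is finite, so a pair $(a_1,a_2)$ of $\mathcal U$ above $M_0$ must fall into one class at each level: it chooses a branch. The last clause of $\eta$ excludes the zero branch, and we shall see that no branch with first coordinate $1$ is definable.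

An element with both a level and a branch would choose a row and a column of a grid. This is why the branch is attached to a difference of two elements: each $C_n$ is an affine space whose origin the language does not name. Remark~\ref{rem:hyp}(c) shows that naming the origins destroys dp-minimality.

The following properties hold in $M_0$ by the definition of $S$. They are first-order, so they hold in $\mathcal U$.
\begin{itemize}
\item[(S1)] For fixed $z$, the relation $S(x_1,x_2,y_1,y_2,z)$ between the pairs $(x_1,x_2)$ and $(y_1,y_2)$ is symmetric and transitive, and $S(x_1,x_2,x_1,x_2,z)$ holds if and only if $x_1\sim x_2$ and $z\le x_1$.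
\item[(S2)] If $S(x_1,x_2,y_1,y_2,z)$ and $z'\le z$, then $S(x_1,x_2,y_1,y_2,z')$. In particular $S$ depends on $z$ only through its $\sim$-class.
\item[(S3)] If $z\le x$ and $z\le y$, then $S(x,x,y,y,z)$.
\end{itemize}

The structure $M_0$ has many automorphisms, and both halves of the proof use them.

\begin{lemma}\label{lem:aut}
For $k\in\omega$ let $\rho_k$ be a linear bijection of $\mathbb F_2^{\,k}$ and let $t_k\in\mathbb F_2^{\,k}$. Assume that $\rho_k(s)|j=\rho_j(s|j)$ for all $j\le k$ and $s\in\mathbb F_2^{\,k}$. Then $\alpha(k,s)=(k,\rho_k(s)+t_k)$ is an automorphism of $M_0$.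
\end{lemma}

\begin{proof}
The map $\alpha$ is a bijection that preserves levels, hence $\le$. If $\ell(x)=\ell(x')=k\ge j$, then $\alpha x-\alpha x'=\rho_k(x-x')$ by linearity, so $(\alpha x-\alpha x')|j=\rho_j((x-x')|j)$. As $\rho_j$ is injective, two differences agree on their first $j$ coordinates if and only if the differences of the images do. So $\alpha$ preserves $S$ in both directions.
\end{proof}

Two special cases matter. The vectors $t_k$ are subject to no compatibility condition, so for $t\in\mathbb F_2^{\,n}$ the \emph{translation} that adds $t$ on $C_n$ and fixes all other levels pointwise is an automorphism. For $n\ge1$, the \emph{shear} $\alpha_n$ is given by $t_k=0$, by $\rho_k=\mathrm{id}$ for $k\le n$, and for $k>n$ by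
\[
\rho_k(s)(n)=s(n)+s(0),\qquad \rho_k(s)(i)=s(i)\quad(i\neq n).
\]
Each $\rho_k$ is a linear involution because $n\ne0$. The condition $\rho_k(s)|j=\rho_j(s|j)$ holds for $j\le n$ because the first $n$ coordinates are unchanged, and for $j>n$ because both sides are given by the same formula. The shear $\alpha_n$ fixes $C_0\cup\dots\cup C_n$ pointwise and fixes every point $(k,0)$.

\begin{example}\label{ex:small}
Let $b>M_0$ and let $p$ be a global type containing $\eta(x_1,x_2;b)$. We show that $p$ is not definable with parameters from $C_0\cup C_1$. Write $c_{00},c_{01},c_{10},c_{11}$ for the four points of $C_2$. In $M_0$, hence in $\mathcal U$, a pair with $x_1\sim x_2\ge c_{00}$ satisfies $S(x_1,x_2,c_t,c_{00},c_{00})$ for exactly one $t\in\mathbb F_2^{\,2}$, namely ``$t=(x_1-x_2)|2$'', and $t\in\{10,11\}$ if moreover $\eta(x_1,x_2;y)$ holds for some $y$. So $p$ contains exactly one of the formulas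
\[
S(x_1,x_2,c_{10},c_{00},c_{00}),\qquad S(x_1,x_2,c_{11},c_{00},c_{00}).
\]
A $p$-definition $d(y_1,y_2,z)$ of $S$ with parameters from $C_0\cup C_1$ would hold, in $M_0$, of exactly one of the triples $(c_{10},c_{00},c_{00})$ and $(c_{11},c_{00},c_{00})$. The shear $\alpha_1$ acts on $C_2$ by $(s(0),s(1))\mapsto(s(0),s(0)+s(1))$. It fixes $c_{00}$ and $c_{01}$, it swaps $c_{10}$ and $c_{11}$, and it fixes the parameters of $d$. So $d$ cannot tell the two triples apart. Parameters of level at most $n$ are defeated in the same way by $\alpha_n$, one level above them.
\end{example}

\section{A valued vector space}\label{sec:valued}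

To prove dp-minimality we describe the sets $\phi(M_0;b)$ with $|x|=1$. Atomic formulas suggest the answer. The formula $S(y_1,y_2,y_3,y_4,x)$ defines the empty set or a set of the form $\{x:\ell(x)\le\delta\}$, by (S2). The formula $S(x,u,y_1,y_2,z)$ defines the empty set or the set of points of $C_{\ell(u)}$ whose first $\ell(z)$ coordinates are prescribed. We want every $\phi(M_0;b)$ to be a Boolean combination of such sets, with a bound on their number that does not depend on $b$. Automorphisms do not give the bound. For $u\in C_n$, the sets of points of $C_n$ that first differ from $u$ at coordinate $\delta$, for $\delta<n$, are all invariant under the automorphisms fixing $u$, and we must exclude a formula that selects, say, those with $\delta$ even. This calls for quantifier elimination. It is easiest in a richer structure, in which sums of vectors and the first nonzero coordinate are given by terms and in which $M_0$ is interpretable.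

Let $\mathcal V$ be the two-sorted structure with sorts $V=\mathbb F_2^{\,\omega}$ and $\Gamma=\omega\cup\{\infty\}$. On $V$ it has $+$ and $0$. On $\Gamma$ it has $<$, the constants $0$ and $\infty$, the successor $\sigma$ and the predecessor $\pi$, with $\sigma(\infty)=\pi(\infty)=\infty$ and $\pi(0)=0$. The map $v:V\to\Gamma$ sends $a\neq0$ to the least $i$ with $a(i)\ne0$, and $v(0)=\infty$. The structure $\mathcal V$ satisfies the following axioms $T_V$.
\begin{itemize}
\item $V$ is an $\mathbb F_2$-vector space.
\item $\Gamma$ is a linear order with least element $0$ and greatest element $\infty\ne0$. For $\gamma<\infty$, the element $\sigma\gamma<\infty$ is the immediate successor of $\gamma$, and $\pi\sigma\gamma=\gamma$. For $0<\gamma<\infty$ we have $\sigma\pi\gamma=\gamma$. Finally $\pi0=0$ and $\sigma\infty=\pi\infty=\infty$.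
\item $v$ is surjective, $v(a)=\infty$ if and only if $a=0$, $v(a+a')\ge\min(v(a),v(a'))$, and $v(a)=v(a')<\infty$ implies $v(a+a')>v(a)$.
\end{itemize}
The last axiom holds because two vectors with the same first nonzero coordinate both have the entry $1$ there. In every model, $v(a)<v(a')$ implies $v(a+a')=v(a)$: indeed $v(a)=v((a+a')+a')\ge\min(v(a+a'),v(a'))$ forces $v(a+a')\le v(a)$. We use this as
\begin{equation}\label{eq:min}
v(a)\ne v(a')\ \Longrightarrow\ v(a+a')=\min(v(a),v(a')).
\end{equation}

\begin{lemma}\label{lem:qe}
The theory $T_V$ has quantifier elimination.
\end{lemma}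

\begin{proof}
Let $\mathcal V_1,\mathcal V_2$ be $\omega_1$-saturated models of $T_V$, let $f$ be an isomorphism from a countable substructure $(V_0,\Gamma_0)$ of $\mathcal V_1$ onto a substructure of $\mathcal V_2$, and let $c$ be an element of $\mathcal V_1$. We show that $f$ extends to an isomorphism defined on a countable substructure containing $c$. This suffices. By symmetry, such maps form a back-and-forth system, so by induction on formulas they preserve all formulas. Two tuples with the same quantifier-free type in two models of $T_V$ generate isomorphic countable substructures, so after passing to $\omega_1$-saturated elementary extensions they have the same type. By compactness, every formula is then equivalent to a quantifier-free one.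

\emph{(a) The element $c=\gamma$ lies in the value sort, outside $\Gamma_0$.} The elements $\le\sigma^n0$ are $0,\sigma0,\dots,\sigma^n0$, all in $\Gamma_0$, so $\sigma^n0<\gamma<\infty$ for all $n$. Hence the iterates $\sigma^n\gamma$ and $\pi^n\gamma$ form a chain of order type $\mathbb Z$ on which $\sigma$ and $\pi$ are mutually inverse shifts. Since $\Gamma_0$ is closed under $\sigma$ and $\pi$ and does not contain $\gamma$, it contains no element of the chain. Consecutive elements of the chain have nothing between them, so the whole chain lies in one cut of $\Gamma_0$. If $\delta_1<\gamma<\delta_2$ with $\delta_1,\delta_2\in\Gamma_0$, then $\sigma\delta_1\le\gamma$, so $\delta_1<\sigma\delta_1<\gamma<\delta_2$, and $f(\sigma\delta_1)$ lies strictly between $f(\delta_1)$ and $f(\delta_2)$. Thus the image under $f$ of the cut of $\gamma$ is finitely satisfiable, and by saturation some $\gamma'$ in $\mathcal V_2$ realizes it. Then $\gamma'\notin f(\Gamma_0)$, so the iterates of $\gamma'$ also form a $\mathbb Z$-chain inside one cut of $f(\Gamma_0)$. The map $\sigma^n\gamma\mapsto\sigma^n\gamma'$, $\pi^n\gamma\mapsto\pi^n\gamma'$ extends $f$.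

\emph{(b) The element $c=a$ lies in the vector sort, outside $V_0$.} The new vectors are $a+e$ with $e\in V_0$, and we must match their values.

\emph{Case 1: $\gamma=v(a+e)\notin v(V_0)$ for some $e\in V_0$.} By (a), which does not change $V_0$, we may assume $\gamma\in\Gamma_0$. Put $a_1=a+e$ and choose, by surjectivity of $v$, a vector $a_1'$ in $\mathcal V_2$ with $v(a_1')=f(\gamma)$. For $d\in V_0$ we have $v(d)\ne\gamma$ and $v(f(d))=f(v(d))\neq f(\gamma)$. So $a_1'\notin f(V_0)$, and \eqref{eq:min} gives
\[
v(a_1+d)=\min(\gamma,v(d))\in\Gamma_0,\qquad v(a_1'+f(d))=\min(f(\gamma),f(v(d)))=f(v(a_1+d)).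
\]
Hence $a_1\mapsto a_1'$ extends $f$ to $V_0\oplus\mathbb F_2a_1$, which contains $a$.

\emph{Case 2: $v(a+e)\in v(V_0)$ for all $e\in V_0$.} Given $e\in V_0$, we have $v(a+e)<\infty$ because $a\notin V_0$. Pick $d\in V_0$ with $v(d)=v(a+e)$; the last axiom gives $v(a+e+d)>v(a+e)$. So the set $\{v(a+e):e\in V_0\}$ has no maximum: $a$ is approximated better and better from $V_0$. Consider the countably many conditions $v(a'+f(e))=f(v(a+e))$ on $a'$, for $e\in V_0$. Given $e_1,\dots,e_r$, choose $e^*\in V_0$ with $v(a+e^*)>v(a+e_i)$ for all $i$. By \eqref{eq:min}, $v(e^*+e_i)=v((a+e^*)+(a+e_i))=v(a+e_i)$, and applying $f$ shows that $a'=f(e^*)$ satisfies these $r$ conditions. By saturation some $a'$ satisfies all conditions. It is not in $f(V_0)$ because $f(v(a+e))\ne\infty$ for all $e$, and $a\mapsto a'$ extends $f$ to $V_0\oplus\mathbb F_2a$.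
\end{proof}

From now on we work in the standard structure $\mathcal V$ only. There $\Gamma$ is well ordered, so every final segment (upward closed subset) of $\Gamma$ is empty or of the form $\{\xi:\xi\ge\delta\}$. For $e\in V$ and $\delta\in\Gamma$, the \emph{ball of radius $\delta$} around $e$ is $B(e,\delta)=\{a\in V:v(a+e)\ge\delta\}$, the set of vectors that agree with $e$ on all coordinates below $\delta$. Put $V_\gamma=B(0,\gamma)$; this is a subspace, and the balls of radius $\gamma$ are its cosets.

\begin{lemma}\label{lem:balls}
For every formula $\theta$ in the language of $\mathcal V$ and every choice of one of its free variables there is $N\in\omega$ such that for all parameters $\bar e$ from $\mathcal V$ the following holds.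
\begin{itemize}
\item[(A)] If the variable is a $V$-variable $a$, then $\{a:\mathcal V\models\theta(a;\bar e)\}$ is a Boolean combination of at most $N$ balls.
\item[(B)] If the variable is a $\Gamma$-variable $\gamma$, then $\{\gamma:\mathcal V\models\theta(\gamma;\bar e)\}$ is a Boolean combination of at most $N$ final segments of $\Gamma$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:qe} we may assume that $\theta$ is quantifier-free, and then, adding the bounds, that it is atomic.

Let $g$ be a composition of copies of $\sigma$ and $\pi$. It is nondecreasing and fixes $\infty$, and for $\xi\in\omega$ it has the form $g(\xi)=\max(\xi,r)+c$ with $r\in\omega$, $c\in\mathbb Z$ and $r+c\ge0$. This follows by induction on the length of $g$: the identity has $r=c=0$, applying $\sigma$ replaces $c$ by $c+1$, and applying $\pi$, which is $\zeta\mapsto\max(\zeta,1)-1$ on $\omega$, gives $\max(\xi,r,1-c)+(c-1)$. Two consequences follow.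
\begin{itemize}
\item[(1)] For $\delta\in\Gamma$, the sets $\{\xi:g(\xi)\ge\delta\}$ and $\{\xi:g(\xi)>\delta\}$ are final segments, by monotonicity. So each comparison ($<$, $=$ or $>$) of $g(\xi)$ with $\delta$ defines a Boolean combination of two final segments.
\item[(2)] Let $h(\xi)=\max(\xi,r')+c'$ be a second composition and $R=\max(r,r')$. For $R\le\xi<\infty$ we have $g(\xi)-h(\xi)=c-c'$, so the truth value of a comparison of $g(\xi)$ with $h(\xi)$ is constant there. The comparison defines a Boolean combination of the $R+2$ final segments $\{\xi\ge i\}$ $(i\le R)$ and $\{\infty\}$, and $R$ depends only on $g$ and $h$.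
\end{itemize}

(B) No function leads from $\Gamma$ to $V$, so $\gamma$ occurs only in terms $g(\gamma)$. An atomic formula involving $\gamma$ compares $g(\gamma)$ with a term that does not involve $\gamma$, or with $h(\gamma)$. Apply (1) and (2).

(A) Since $a+a=0$, a $V$-term has the value $e$ or $a+e$, where $e$ is determined by the parameters. An equation between $V$-terms defines $V$, $\emptyset$ or a point $B(e,\infty)$. A $\Gamma$-term is constant in $a$ or of the form $g(v(a+e))$. The preimage of a final segment under $a\mapsto v(a+e)$ is empty or a ball around $e$. So by (1) and (2), a comparison of $g(v(a+e))$ with a constant, or with $h(v(a+e))$, defines a Boolean combination of boundedly many balls. It remains to compare $g(v(a+e))$ with $h(v(a+e'))$ for $e\ne e'$. Let $\delta=v(e+e')<\infty$ and split $V$ into three pieces, each a Boolean combination of $B(e,\delta)$ and $B(e,\sigma\delta)$. Where $v(a+e)<\delta$, we have $v(a+e')=v(a+e)$ by \eqref{eq:min}, and the comparison is that of $g(v(a+e))$ with $h(v(a+e))$. Where $v(a+e)>\delta$, we have $v(a+e')=\delta$ by \eqref{eq:min}, and $g(v(a+e))$ is compared with the constant $h(\delta)$. Where $v(a+e)=\delta$,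 the constant $g(\delta)$ is compared with $h(v(a+e'))$. On each piece the set agrees with one already treated, and the bounds depend only on $g$ and $h$.
\end{proof}

\section{Definable sets in one variable}\label{sec:unary}

Let $q:\omega\times V\to M_0$ be the surjection $q(\gamma,a)=(\gamma,a|\gamma)$, where $a|\gamma$ is the restriction of $a$ to its first $\gamma$ coordinates. It identifies $C_\gamma$ with $V/V_\gamma$. For points $x_i=q(\gamma_i,a_i)$ and $z$ of level $\zeta$,
\begin{align*}
x_1=x_2&\iff\gamma_1=\gamma_2\ \wedge\ v(a_1+a_2)\ge\gamma_1,\\
x_1\le x_2&\iff\gamma_1\le\gamma_2,\\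
S(x_1,x_2,x_3,x_4,z)&\iff\gamma_1=\gamma_2\ge\zeta\ \wedge\ \gamma_3=\gamma_4\ge\zeta\ \wedge\ v(a_1+a_2+a_3+a_4)\ge\zeta.
\end{align*}
Replacing each quantifier $\exists x$ by $\exists\gamma<\infty\,\exists a$, we obtain for every $L$-formula $\phi(x_1,\dots,x_r)$ a formula $\Phi$ in the language of $\mathcal V$ such that $M_0\models\phi(q(\gamma_1,a_1),\dots,q(\gamma_r,a_r))$ if and only if $\mathcal V\models\Phi(\gamma_1,a_1,\dots,\gamma_r,a_r)$.

Let $\mathfrak F$ be the family of the following subsets of $M_0$: the sets $L_\delta=\{x:\ell(x)\le\delta\}$ for $\delta\in\omega$, and the \emph{cylinders}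
\[
Z(u,\delta)=\{x\in C_{\ell(u)}:(x-u)|\delta=0\}\qquad(u\in M_0,\ \delta\le\ell(u)).
\]
Thus $Z(u,0)=C_{\ell(u)}$ and $Z(u,\ell(u))=\{u\}$. For $\delta\le\gamma$, the preimage of $Z(q(\gamma,e),\delta)$ under $a\mapsto q(\gamma,a)$ is the ball $B(e,\delta)$. Any two members of $\mathfrak F$ are nested or disjoint. The sets $L_\delta$ form a chain; a cylinder lies in one level, which $L_\delta$ contains or misses; cylinders in different levels are disjoint; and if $Z(u,\delta)$ and $Z(u',\delta')$ share a point $w$, they equal $Z(w,\delta)$ and $Z(w,\delta')$, which are nested.

Recall that a set $D$ is a Boolean combination of $X_1,\dots,X_r$ if and only if any two points that lie in exactly the same sets $X_i$ are both in $D$ or both outside $D$.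

\begin{lemma}\label{lem:unary}
For every $L$-formula $\phi(x;y)$ with $|x|=1$ there is $N_\phi\in\omega$ such that for every tuple $b$ from $M_0$ the set $\phi(M_0;b)$ is a Boolean combination of at most $N_\phi$ members of $\mathfrak F$.
\end{lemma}

The difficulty is that a point of $M_0$ corresponds to two variables $(\gamma,a)$ of $\mathcal V$, while Lemma~\ref{lem:balls} handles one variable at a time. Translations resolve this: on the levels that contain no parameter only $\gamma$ matters, and on each of the few remaining levels $\gamma$ is fixed.

\begin{proof}
Let $k=|y|$, let $D=\phi(M_0;b)$, and let $\Lambda$ be the set of the levels of the coordinates of $b$, so $|\Lambda|\le k$. Let $\Phi$ be the translation of $\phi$ and let $\bar e$ consist of preimages under $q$ of the coordinates of $b$, so that $q(\gamma,a)\in D$ if and only if $\mathcal V\models\Phi(\gamma,a;\bar e)$. Let $N$ be a bound from Lemma~\ref{lem:balls} for $\Phi$ that is valid both for the variable $a$ and for the variable $\gamma$. It depends only on $\phi$.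

\emph{Levels $\gamma\in\omega\setminus\Lambda$.} The translations of $C_\gamma$ are automorphisms of $M_0$ that fix $b$, and they act transitively on $C_\gamma$. So $D\cap C_\gamma$ is $\emptyset$ or $C_\gamma$, and $C_\gamma\subseteq D$ if and only if $\mathcal V\models\Phi(\gamma,0;\bar e)$. A final segment of $\Gamma$ meets $\omega$ in $\emptyset$, in $\omega$, or in the complement of some $\{0,\dots,\delta\}$. By Lemma~\ref{lem:balls}(B), outside the levels in $\Lambda$ the set $D$ agrees with a Boolean combination of at most $N$ sets $L_\delta$.

\emph{Levels $\gamma\in\Lambda$.} The set $D_\gamma=\{a\in V:\mathcal V\models\Phi(\gamma,a;\bar e)\}$ is the preimage of $D\cap C_\gamma$, so it is a union of cosets of $V_\gamma$. By Lemma~\ref{lem:balls}(A) it is a Boolean combination of balls $B_1,\dots,B_m$ with $m\le N$. Only balls of radius at most $\gamma$ are preimages of cylinders, so we enlarge the others. Let $B_1,\dots,B_r$ be those of radius at most $\gamma$, and for $j>r$ let $K_j$ be the coset of $V_\gamma$ that contains $B_j$. We claim that $D_\gamma$ is a Boolean combination of $B_1,\dots,B_r,K_{r+1},\dots,K_m$. Let $a,a'$ lie in exactly the same sets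 of this list. If $a\in K_j$ for some $j>r$, then $a$ and $a'$ lie in the same coset of $V_\gamma$, so both or neither lie in $D_\gamma$. Otherwise neither $a$ nor $a'$ lies in any $B_j$ with $j>r$; then they lie in exactly the same balls among $B_1,\dots,B_m$, and again both or neither lie in $D_\gamma$. Hence $D\cap C_\gamma$ agrees on $C_\gamma$ with a Boolean combination of at most $N$ cylinders.

Take all the sets found so far together with the cylinders $C_\gamma$ for $\gamma\in\Lambda$. Two points that lie in exactly the same sets either lie in the same $C_\gamma$ with $\gamma\in\Lambda$ or both lie outside these levels, and in each case both or neither belong to $D$. So $N_\phi=N+k+kN$ works.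
\end{proof}

A grid with $n$ rows and $n$ columns needs $n^2$ regions. Nested-or-disjoint sets cut out only linearly many.

\begin{lemma}\label{lem:atoms}
Let $\mathcal A$ be a family of $m$ subsets of a set $X$, any two nested or disjoint. The Boolean algebra of subsets of $X$ generated by $\mathcal A$ has at most $m+1$ atoms.
\end{lemma}

\begin{proof}
The members of $\mathcal A$ that contain a point $x$ intersect pairwise, so they form a chain. If the chain is nonempty, with least element $A_x$, then a member of $\mathcal A$ contains $x$ if and only if it contains $A_x$. So the atom of $x$ is determined by $A_x$, or by the fact that no member contains $x$.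
\end{proof}

\begin{proposition}\label{prop:dpmin}
The theory $T$ is dp-minimal.
\end{proposition}

\begin{proof}
Suppose that $\phi(x;y)$, $\psi(x;z)$, $(b_i)$, $(c_j)$ make all sets \eqref{eq:grid} consistent. Let $N=\max(N_\phi,N_\psi,1)$ and $n=2N+1$, so that $n^2=2nN+n>2nN+1$. The existence of $b_i$, $c_j$, $x_{ij}$ $(i,j<n)$ such that, for all $k,l<n$, $\phi(x_{ij};b_k)$ holds exactly when $k=i$ and $\psi(x_{ij};c_l)$ holds exactly when $l=j$ is expressed by one $L$-sentence. It is true in $\mathcal U$, hence in $M_0$; take witnesses there. By Lemma~\ref{lem:unary}, the $2n$ sets $\phi(M_0;b_i)$ and $\psi(M_0;c_j)$ lie in a Boolean algebra generated by at most $2nN$ members of $\mathfrak F$, which has at most $2nN+1$ atoms by Lemma~\ref{lem:atoms}. But two distinct pairs $(i,j)$ differ in a row or in a column, so the $n^2$ points $x_{ij}$ lie in pairwise distinct atoms. This is a contradiction.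
\end{proof}

The uniform bound $N_\phi$ also transfers the description to all models. A theory is \emph{VC-minimal} if there is a family of formulas $\psi(x;y)$ with $|x|=1$ whose instances define pairwise nested or disjoint sets, and such that every definable set in one variable is a finite Boolean combination of such instances.

\begin{theorem}\label{thm:vc}
In every model of $T$, each definable set in one variable is a finite Boolean combination of sets $\{x:x\le u\}$ and $\{x:S(x,u,u,u,z)\}$, and any two sets of these forms are nested or disjoint. So $T$ is VC-minimal.
\end{theorem}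

\begin{proof}
In $M_0$ we have $\{x:x\le u\}=L_{\ell(u)}$, and $\{x:S(x,u,u,u,z)\}$ is $Z(u,\ell(z))$ if $\ell(z)\le\ell(u)$ and empty otherwise. So these sets are the members of $\mathfrak F$ and the empty set. That any two of them are nested or disjoint is expressed by $L$-sentences. Fix $\phi(x;y)$ and let $N=\max(N_\phi,1)$. By Lemma~\ref{lem:unary}, the structure $M_0$ satisfies the sentence saying that for all $y$ there are $u_i,u_i',z_i$ $(i<N)$ such that $\phi(x;y)$ is equivalent to one of the finitely many Boolean combinations of the $2N$ formulas $x\le u_i$ and $S(x,u_i',u_i',u_i',z_i)$. These sentences belong to $T$.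
\end{proof}

\section{The formula $\eta$ and undefinable branches}\label{sec:branches}

\subsection*{No forking}

\begin{proposition}\label{prop:nofork}
No instance $\eta(x_1,x_2;b)$ with $b\in\mathcal U$ forks over a small model $M\prec\mathcal U$. The same holds when it is read as a formula in $x_1,\dots,x_r$ with $r\ge2$.
\end{proposition}

\begin{proof}
Given $y\in M_0$, let $n=\max(1,\ell(y))$; the points $(n,(1,0,\dots,0))$ and $(n,0)$ satisfy $\eta(x_1,x_2;y)$. So $\forall y\,\exists x_1x_2\,\eta(x_1,x_2;y)$ holds in $\mathcal U$. Moreover $\eta(x_1,x_2;y)$ and $y'\le y$ imply $\eta(x_1,x_2;y')$. Given $b_1,\dots,b_k\in\mathcal U$, a solution of the instance at a $\le$-maximal $b_i$ therefore solves all $k$ instances. Hence no instance of $\eta$ divides over $M$, with or without dummy variables. By Proposition~\ref{prop:dpmin}, $T$ is dp-minimal, hence NIP, and Theorem~\ref{thm:CK} shows that no instance forks over $M$.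
\end{proof}

\subsection*{Branches}
Example~\ref{ex:small} uses automorphisms of $M_0$, and an arbitrary small model $M$ comes with no such supply. So we express ``a branch of the tree of differences'' by first-order conditions. The nonexistence of a definable branch then becomes a scheme of sentences, which it suffices to verify in $M_0$.

\begin{definition}\label{def:branch}
Let $M$ be a model of $T$. A set $W\subseteq M^3$ is a \emph{branch of $M$} if the following hold for all elements of $M$.
\begin{itemize}
\item[(B1)] For every $z$ there are $y_1,y_2$ with $(y_1,y_2,z)\in W$.
\item[(B2)] If $(y_1,y_2,z)\in W$ and $(y_1',y_2',z)\in W$, then $S(y_1,y_2,y_1',y_2',z)$.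
\item[(B3)] If $(y_1,y_2,z)\in W$ and $S(y_1,y_2,y_1',y_2',z)$, then $(y_1',y_2',z)\in W$.
\item[(B4)] If $(y_1,y_2,z)\in W$ and $z'\le z$, then $(y_1,y_2,z')\in W$.
\item[(B5)] If $\lambda_1(z)$, then $(y,y,z)\notin W$ for all $y$.
\end{itemize}
\end{definition}

Conditions (B1)--(B3) say that for each $z$ the set $W$ selects exactly one class of $S(\,\cdot\,,\cdot\,,\cdot\,,\cdot\,,z)$. Condition (B4) says that the selected classes are coherent, and (B5) that the class at level $1$ is not the zero class.

\begin{lemma}\label{lem:nobranch}
No model of $T$ has a branch that is definable with parameters.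
\end{lemma}

\begin{proof}
For a formula $\chi(y_1,y_2,z;w)$, the statement that $\chi(\,\cdot\,,\cdot\,,\cdot\,;w)$ defines a branch is a formula $\mathrm{Br}_\chi(w)$. We must show that $T$ contains $\neg\exists w\,\mathrm{Br}_\chi(w)$ for every $\chi$, that is, that $M_0$ has no definable branch. Let $W$ be a branch of $M_0$.

First we read off a sequence of vectors. If $(y_1,y_2,z)\in W$, then (B2) gives $S(y_1,y_2,y_1,y_2,z)$, so $\ell(y_1)=\ell(y_2)\ge\ell(z)$ and the vector $(y_1-y_2)|\ell(z)$ is defined. Let $(y_1,y_2,z)$ and $(y_1',y_2',z')$ lie in $W$ with $\ell(z)=\ell(z')=n$. By (B4), $(y_1',y_2',z)\in W$, and (B2) gives $(y_1-y_2)|n=(y_1'-y_2')|n$. With (B1), this defines a vector $s_n\in\mathbb F_2^{\,n}$ for every $n$. For $z\in C_n$ and $y_1,y_2$ of equal level at least $n$,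
\begin{equation}\label{eq:branch}
(y_1,y_2,z)\in W\iff(y_1-y_2)|n=s_n.
\end{equation}
The forward direction is the definition of $s_n$. Conversely, take $(y_1',y_2',z)\in W$ by (B1); if $(y_1-y_2)|n=s_n$, then $S(y_1',y_2',y_1,y_2,z)$ holds, and (B3) applies. If $(y_1,y_2,z)\in W$ with $z\in C_{n+1}$, then $(y_1,y_2,z')\in W$ for $z'\in C_n$ by (B4), so $s_{n+1}|n=(y_1-y_2)|n=s_n$. If $s_1$ were $0$, then \eqref{eq:branch} would give $(z,z,z)\in W$ for $z\in C_1$, against (B5). Hence $s_n(0)=1$ for all $n\ge1$.

Now suppose that $W$ is definable with parameters from a finite set $E\subseteq M_0$. Choose $n\ge1$ with $\ell(e)\le n$ for all $e\in E$. The shear $\alpha_n$ fixes $E$ pointwise, so it maps $W$ onto $W$. Let $y=(n+1,s_{n+1})$ and $o=(n+1,0)$. By \eqref{eq:branch}, $(y,o,o)\in W$. Since $\alpha_n$ fixes $o$, also $(\alpha_ny,o,o)\in W$, and \eqref{eq:branch} gives $\rho_{n+1}(s_{n+1})=\alpha_ny-o=s_{n+1}$. But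
\[
\rho_{n+1}(s_{n+1})(n)=s_{n+1}(n)+s_{n+1}(0)=s_{n+1}(n)+1,
\]
a contradiction.
\end{proof}

Next we show that a solution of $\eta(x_1,x_2;b)$ traces a branch on $M$. Conditions (B2)--(B5) are formal. Condition (B1) says that at every level of $M$ the class of the solution has a representative in $M$. This passes from one level to the next because the tree is binary, and in $M_0$ induction on the level finishes the proof. A general $M$ may have nonstandard levels, which ordinary induction does not reach. If the trace is definable in $M$, however, induction for definable sets is available, since it is part of $T$. Say that $z^+$ is \emph{of the level after $z$} if $z<z^+$ and there is no $u$ with $z<u<z^+$.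

\begin{lemma}\label{lem:trace}
Let $M\prec\mathcal U$ be small, let $b>M$, let $\mathcal U\models\eta(a_1,a_2;b)$, and let
\[
W=\{(y_1,y_2,z)\in M^3:\mathcal U\models S(a_1,a_2,y_1,y_2,z)\}.
\]
If $W$ is definable in $M$ with parameters, then $W$ is a branch of $M$.
\end{lemma}

\begin{proof}
From $a_1\sim a_2$ and $b\le a_1$ we get $a_1,a_2>M$. Conditions (B2) and (B3) follow from symmetry and transitivity in (S1), and (B4) is (S2).

For (B5), let $y,z\in M$ with $\lambda_1(z)$ and suppose $S(a_1,a_2,y,y,z)$. By (S1), $S(y,y,y,y,z)$ holds, so $z\le y$. Also $z\le a_1$, so (S3) gives $S(y,y,a_1,a_1,z)$, and by transitivity $S(a_1,a_2,a_1,a_1,z)$. Any two solutions of $\lambda_1$ are $\sim$-equivalent, so by (S2) we have $S(a_1,a_2,a_1,a_1,z')$ for every $z'\in\mathcal U$ with $\lambda_1(z')$. This contradicts the last clause of $\eta(a_1,a_2;b)$.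

For (B1), let $I$ be the set of $z\in M$ such that $(y_1,y_2,z)\in W$ for some $y_1,y_2\in M$. It is definable in $M$. In $M_0$, if $\lambda_0(z)$ and $x_1\sim x_2$, then $S(x_1,x_2,z,z,z)$, since both restrictions are the empty vector. This transfers to $\mathcal U$, so $I$ contains every $z\in M$ with $\lambda_0(z)$.

Let $z\in I$ be witnessed by $y_1,y_2\in M$, so that $y_1\sim y_2$ and $z\le y_1$ by (S1), and let $z^+\in M$ be of the level after $z$. The following holds in $M_0$ for all such $y_1,y_2,z,z^+$:
\begin{quote}
there are $u_0,u_1,o$ such that all $x_1,x_2$ with $x_1\sim x_2$, $z^+\le x_1$ and $S(x_1,x_2,y_1,y_2,z)$ satisfy $S(x_1,x_2,u_0,o,z^+)$ or $S(x_1,x_2,u_1,o,z^+)$.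
\end{quote}
Indeed, let $n=\ell(z)$, let $t_0,t_1\in\mathbb F_2^{\,n+1}$ be the two extensions of $(y_1-y_2)|n$, and take $u_0=(n+1,t_0)$, $u_1=(n+1,t_1)$, $o=(n+1,0)$; the vector $(x_1-x_2)|(n+1)$ extends $(y_1-y_2)|n$, so it is $t_0$ or $t_1$. The statement is first-order, so it holds in $M$ with witnesses $u_0,u_1,o\in M$, and these witnesses work in $\mathcal U$ because $M\prec\mathcal U$. Apply it to $(a_1,a_2)$, which is allowed since $z^+<a_1$. We get $(u_0,o,z^+)\in W$ or $(u_1,o,z^+)\in W$, so $z^+\in I$.

In $M_0$, a set that contains all elements satisfying $\lambda_0$, and that contains with $z$ all elements of the level after $z$, is all of $M_0$, by induction on the level. For the sets defined by the instances of a fixed formula this is one sentence of $T$. It holds in $M$, so $I=M$, which is (B1).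
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Dp-minimality is Proposition~\ref{prop:dpmin} and nonforking is Proposition~\ref{prop:nofork}. Suppose that an $M$-definable global type contains $\eta(x_1,x_2;b)$. Its restriction $p$ to the variables $x_1,x_2$ is again an $M$-definable global type containing $\eta(x_1,x_2;b)$, so dummy variables play no role. Let $d(y_1,y_2,z)$ be the $p$-definition of $S(x_1,x_2,y_1,y_2,z)$, with parameters from $M$, and let $(a_1,a_2)\in\mathcal U^2$ realize the restriction of $p$ to the small set $M\cup\{b\}$. For $y_1,y_2,z\in M$,
\[
\mathcal U\models S(a_1,a_2,y_1,y_2,z)\iff S(x_1,x_2,y_1,y_2,z)\in p\iff M\models d(y_1,y_2,z),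
\]
where the last step uses $M\prec\mathcal U$. So the set $W$ of Lemma~\ref{lem:trace} is definable in $M$. By that lemma it is a branch of $M$, which contradicts Lemma~\ref{lem:nobranch}.
\end{proof}

\begin{remark}\label{rem:hyp}
Each ingredient of the example is needed.

(a) If $b\le m$ for some $m\in M$, then $\eta(x_1,x_2;m)$ has a solution in $M$, which also solves $\eta(x_1,x_2;b)$, and its type over $\mathcal U$ is $M$-definable. The hypothesis $b>M$ puts $(a_1,a_2)$ above every level of $M$ in Lemma~\ref{lem:trace}.

(b) Without its last clause, $\eta(x_1,x_2;b)$ becomes $x_1\sim x_2\wedge b\le x_1$, and this formula has an $M$-definable extension. The formula $b\le x$ does not fork over $M$ by the argument of Proposition~\ref{prop:nofork}, so it lies in an $M$-definable type $p(x)$ by Theorem~\ref{thm:one}. The type of all $\psi(x_1,x_2;c)$ with $\psi(x,x;c)\in p$ is $M$-definable and contains the formula. Correspondingly, the set defined by $S(y_1,y_2,y_1,y_1,z)$, the zero branch, satisfies (B1)--(B4), and only (B5) excludes it.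

(c) Expand $M_0$ by a predicate $O$ for the origins $(n,0)$. The theory of the expansion is not dp-minimal. Let $\phi(x;y)$ be $x\sim y$ and let $\psi(x;u)$ be $\exists o\,\exists o'\,(O(o)\wedge O(o')\wedge S(x,o,u,o',u))$, which says that the vector of $x$ extends the vector of $u$. Take rows $b_i\in C_{k+i}$ $(i<2^k)$ and columns $c_t=(k,t)$ $(t\in\mathbb F_2^{\,k})$. Any point of $C_{k+i}$ whose vector extends $t$ lies in row $i$ and column $t$ only. These grids have unbounded size, and compactness gives an infinite one. In the proof, the origins would destroy the translations used in Lemma~\ref{lem:unary}.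
\end{remark}

\begin{thebibliography}{9}

\bibitem{CK}
Chernikov and Kaplan, \emph{Forking and dividing in NTP$_2$ theories}, J. Symb. Logic 77 (2012).

\bibitem{HP}
Hrushovski and Pillay, \emph{On NIP and invariant measures}, J. Eur. Math. Soc. 13 (2011).

\bibitem{Simon}
Pierre Simon, \emph{Dp-minimality: invariant types and dp-rank}, J. Symb. Logic 79 (2014); arXiv:1210.4479 (2012).

\end{thebibliography}
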